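# More archetypes than the ramification degree: supercuspidal representations of $\mathbf{SL}_N(F)$ for $N=p^a$

## 1. A supercuspidal representation of $\mathbf{SL}_2(F)$ seen from two vertices

Let $F$ be a nonarchimedean local field of odd residual characteristic $p$. Write $\mathfrak o,\mathfrak p,k_F,q,\varpi,v$ for its ring of integers, the maximal ideal, the residue field, the order of $k_F$, a uniformizer and the normalized valuation. Fix a character $\psi$ of $F$ that is trivial on $\mathfrak p$ but not on $\mathfrak o$. All representations are smooth and complex. If $\Lambda$ is a representation of a subgroup $J$, then ${}^g\Lambda$ is the representation $h\mapsto\Lambda(g^{-1}hg)$ of ${}^gJ=gJg^{-1}$.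

We begin in $\mathbf{SL}_2(F)$, with rows and columns numbered $0,1$. Let
$$H^1=\Bigl\{h\in \mathbf{SL}_2(F):\ h_{00},h_{11}\in1+\mathfrak p,\ h_{10}\in\mathfrak o,\ h_{01}\in\mathfrak p\Bigr\},\qquad \theta(h)=\psi\bigl(h_{10}+\varpi^{-1}h_{01}\bigr).$$
This $\theta$ is a character: $(hh')_{10}=h_{10}h'_{00}+h_{11}h'_{10}\equiv h_{10}+h'_{10}$ mod $\mathfrak p$, and $(hh')_{01}\equiv h_{01}+h'_{01}$ mod $\mathfrak p^2$. We want to induce it to $\mathbf{SL}_2(F)$, and for this we recall a definition and four textbook facts. Let $\mathcal G$ be $\mathbf{GL}_N(F)$ or $\mathbf{SL}_N(F)$.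

**Definition (intertwining).** Let $\Lambda,\Lambda'$ be finite-dimensional representations of open subgroups $J,J'$ of $\mathcal G$. An element $g$ intertwines $\Lambda$ with $\Lambda'$ if $\operatorname{Hom}_{J'\cap {}^gJ}(\Lambda',{}^g\Lambda)\ne0$. If $\Lambda=\Lambda'$, we say that $g$ intertwines $\Lambda$. For a character $\Lambda$ this means $\Lambda(h)=\Lambda(g^{-1}hg)$ for all $h\in J\cap gJg^{-1}$. The condition depends only on the double coset $J'gJ$. When $J\subset\mathbf{SL}_N(F)$, we use the same words for $g\in\mathbf{GL}_N(F)$.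

**Fact 1 (Frobenius).** For $J$ open, $\operatorname{Hom}_{\mathcal G}(\text{c-Ind}_J^{\mathcal G}\Lambda,\pi)=\operatorname{Hom}_J(\Lambda,\pi|_J)$.

**Fact 2 (Mackey).** Let $J,J'$ be open and compact modulo the center. If $\operatorname{Hom}_{\mathcal G}(\text{c-Ind}_{J'}^{\mathcal G}\Lambda',\text{c-Ind}_J^{\mathcal G}\Lambda)\neq0$, then some $g\in\mathcal G$ intertwines $\Lambda$ with $\Lambda'$. The same holds with $\mathcal G$ replaced by a compact open subgroup containing $J$ and $J'$.

**Fact 3 (criterion).** Let $J$ be open, contain the center of $\mathcal G$ and be compact modulo it, and let $\Lambda$ be irreducible. If only elements of $J$ intertwine $\Lambda$ in $\mathcal G$, then $\text{c-Ind}_J^{\mathcal G}\Lambda$ is irreducible and supercuspidal. (See e.g. Carayol, *Ann. Sci. ENS* 17 (1984), §1, or Bushnell–Henniart, *The Local Langlands Conjecture for GL(2)*, §11.4.)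

**Fact 4 (Iwahori–Bruhat).** Let $I\subset\mathbf{GL}_N(\mathfrak o)$ be the subgroup of matrices that are lower triangular mod $\mathfrak p$. Then $\mathbf{GL}_N(F)=I\,\mathcal W\,I$, where $\mathcal W$ is the group of monomial matrices.

Which $g\in\mathbf{SL}_2(F)$ intertwine $\theta$? Write $g=uwu'$ as in Fact 4. With $d=\operatorname{diag}(u_{00},\det u/u_{00})$ the matrix $ud^{-1}$ has determinant $1$ and lies in $H^1$. Treating $u'$ in the same way on the other side, we get $g\in H^1w'H^1$ with $w'$ monomial of determinant $1$. So we may take $g$ monomial. Let $x_-(a)$ and $x_+(b)$ be the unipotent matrices with lower entry $a\in\mathfrak o$, respectively upper entry $b\in\mathfrak p$. Thus $\theta(x_-(a))=\psi(a)$ and $\theta(x_+(b))=\psi(\varpi^{-1}b)$, both nontrivial.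

If $g=\operatorname{diag}(t,t^{-1})$, then $g^{-1}x_-(a)g=x_-(t^2a)$ and $g^{-1}x_+(b)g=x_+(t^{-2}b)$. If $v(t)>0$, intertwining would force $\psi(a)=\psi(t^2a)=1$ for all $a\in\mathfrak o$, which is false. If $v(t)<0$, it would force $\psi(\varpi^{-1}b)=\psi(\varpi^{-1}t^{-2}b)=1$ for all $b\in\mathfrak p$, also false. If $v(t)=0$, it forces $\psi((1-t^2)a)=1$ for all $a\in\mathfrak o$, so $t\equiv\pm1$ mod $\mathfrak p$ and $g\in\pm H^1$.

If $g=\begin{pmatrix}0&-t^{-1}\\t&0\end{pmatrix}$, then $g^{-1}x_-(a)g=x_+(-t^{-2}a)$ and $g^{-1}x_+(b)g=x_-(-t^2b)$. If $v(t)\le-1$, then $-t^{-2}a\in\mathfrak p^2$ and intertwining forces $\psi(a)=1$ on $\mathfrak o$. If $v(t)\ge0$, then $t^2b\in\mathfrak p$ and it forces $\psi(\varpi^{-1}b)=1$ on $\mathfrak p$. Both are false.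

So only $H:=\{\pm1\}H^1$ intertwines $\theta$. As $p$ is odd, $-1\notin H^1$. Extend $\theta$ to a character $\mu$ of $H$ by choosing $\mu(-1)\in\{\pm1\}$. An element intertwining $\mu$ intertwines $\theta$, so by Fact 3 the representation $\bar\pi=\text{c-Ind}_H^{\mathbf{SL}_2(F)}\mu$ is irreducible and supercuspidal.

Now we look at maximal compact subgroups containing $H$. A *lattice* in $F^N$ is a free $\mathfrak o$-submodule of rank $N$. Two lattices are homothetic if $M'=\varpi^iM$ for some $i$, and $[M]$ is the homothety class.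

**Lemma 1.** Let $(L_i)_{i\in\mathbb Z}$ be lattices in $F^N$ with $L_i\supset L_{i+1}$, $L_{i+N}=\varpi L_i$ and every $L_i/L_{i+1}$ one-dimensional over $k_F$. Let $\Pi$ be a linear map with $\Pi L_i=L_{i+1}$ for all $i$. Every lattice $M$ with $\Pi M\subset M$ is one of the $L_i$.

*Proof.* Let $i$ be maximal with $M\subset L_i$ and choose $w\in M\setminus L_{i+1}$. As $\Pi$ maps $L_l$ bijectively onto $L_{l+1}$ for every $l$, the vector $\Pi^jw\in M$ lies in $L_{i+j}\setminus L_{i+j+1}$, so it spans $L_{i+j}/L_{i+j+1}$, for every $j\ge0$. Also $M\supset L_l$ for some $l$, and we may take $l\ge i$. If $l>i$, then $L_{l-1}=\mathfrak o\,\Pi^{l-1-i}w+L_l\subset M$. Repeating this, we reach $L_i\subset M$. $\square$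

**Lemma 2.** Let $N\ge2$. For a homothety class $x=[M]$ in $F^N$ let $K_x$ be the stabilizer of $M$ in $\mathbf{SL}_N(F)$.

1. An element of $\mathbf{SL}_N(F)$ lies in $K_x$ if and only if it fixes the class $x$, and $gK_xg^{-1}=K_{gx}$ for $g\in\mathbf{GL}_N(F)$.
2. The only lattices stable under $K_x$ are those in $x$. Hence $x\mapsto K_x$ is injective, the normalizer of $K_x$ in $\mathbf{GL}_N(F)$ is the stabilizer of the class $x$, and $K_x$ is its own normalizer in $\mathbf{SL}_N(F)$.
3. The maximal compact subgroups of $\mathbf{SL}_N(F)$ are exactly the $K_x$. The unique maximal compact subgroup of $\mathbf{GL}_N(F)$ containing $K_x$ is the stabilizer of $M$.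

*Proof.* (1) If $\det g=1$ and $gM=\varpi^iM$, then $0=v(\det g)=Ni$, so $i=0$. The second claim is clear. (2) After conjugation by an element of $\mathbf{GL}_N(F)$ we may take $M=\mathfrak o^N$. Let $M'$ be stable under $\mathbf{SL}_N(\mathfrak o)$, and scale it so that $M'\subset\mathfrak o^N$, $M'\not\subset\varpi\mathfrak o^N$. The image of $M'$ in $k_F^N$ is nonzero and stable under $\mathbf{SL}_N(k_F)$, which is transitive on nonzero vectors. So the image is $k_F^N$, and $M'=\mathfrak o^N$ by Nakayama. If $g$ normalizes $K_x$, then $K_{gx}=K_x$ and $gx=x$; with (1) the rest follows. (3) A compact group $C$ stabilizes a lattice: the stabilizer of any lattice is open in $C$, so its $C$-orbit is finite, and the sum of the orbit is a $C$-stable lattice. So every compact subgroup of $\mathbf{SL}_N(F)$ lies in some $K_y$. If a compact subgroup $C$ of $\mathbf{GL}_N(F)$ contains $K_x$, the lattice it stabilizes lies in $x$ by (2), so $C$ lies in the stabilizer of $M$. $\square$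

Back to $\mathbf{SL}_2$. Put $\Pi=\begin{pmatrix}0&\varpi\\1&0\end{pmatrix}$, $L_0=\mathfrak o\oplus\mathfrak o$, $L_1=\Pi L_0=\mathfrak p\oplus\mathfrak o$, and $L_{i+2}=\varpi L_i$. As $\Pi^2=\varpi$, we have $\Pi L_i=L_{i+1}$ for all $i$. The group $H$ stabilizes every $L_i$, so it lies in $K_0:=K_{[L_0]}$ and $K_1:=K_{[L_1]}$. It lies in no other maximal compact subgroup. Indeed
$$\epsilon=\frac{1+\Pi}{1-\Pi}=\frac{1+\varpi+2\Pi}{1-\varpi}\in H^1,\qquad \det\epsilon=\frac{1-\varpi}{1-\varpi}=1,\qquad \epsilon-1=\frac{2}{1-\varpi}\,\Pi(1+\Pi),$$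
and $\epsilon-1$ maps $L_i$ onto $L_{i+1}$ for every $i$, since $2$ is a unit. A lattice stable under $\epsilon$ is stable under $\epsilon-1$, so it is an $L_i$ by Lemma 1.

Put $\tau_i=\operatorname{Ind}_H^{K_i}\mu$ for $i=0,1$. Since $\text{c-Ind}_{K_i}^{\mathbf{SL}_2(F)}\tau_i=\bar\pi$ is irreducible, $\tau_i$ is irreducible. By Fact 1 every irreducible representation of $\mathbf{SL}_2(F)$ containing $\tau_i$ is a quotient of $\bar\pi$, hence isomorphic to $\bar\pi$. So $\bar\pi$ is recognized on two maximal compact subgroups. These are not conjugate in $\mathbf{SL}_2(F)$: an $h\in \mathbf{SL}_2(F)$ with $h[L_0]=[L_1]$ would have $v(\det h)$ odd. But they are conjugate in $\mathbf{GL}_2(F)$ together with the representations. For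
$$\Pi^{-1}h\Pi=\begin{pmatrix}h_{11}&\varpi h_{10}\\ \varpi^{-1}h_{01}&h_{00}\end{pmatrix},$$
so $\Pi$ normalizes $H$ and fixes $\mu$, and therefore carries $(K_0,\tau_0)$ to $(K_1,\tau_1)$.

Two recognizing pairs, one $\mathbf{GL}_2$-orbit; and $2$ is the ramification index of $F[\Pi]=F[\sqrt\varpi]$. Does this persist?

## 2. Types, archetypes and ramification degree

Let $N\ge2$, and write $G=\mathbf{GL}_N(F)$, $\bar G=\mathbf{SL}_N(F)$, $\kappa=v(p)\in\{1,2,\dots\}\cup\{\infty\}$, so that $\kappa=\infty$ exactly when $\operatorname{char}F=p$.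

Recall that the inertial class of a pair (Levi subgroup, supercuspidal representation of it) is its class under conjugation and twisting by unramified characters of the Levi subgroup. The inertial support of an irreducible representation is the inertial class of its supercuspidal support. The group $\bar G$ is perfect and has no nontrivial unramified character. So for a supercuspidal $\bar\pi$ of $\bar G$ the irreducible representations with the same inertial support as $\bar\pi$ are just those isomorphic to $\bar\pi$.

**Definition (typical pair).** Let $\mathcal G$ be $G$ or $\bar G$ and $\mathfrak s$ an inertial class. Let $K$ be a compact open subgroup of $\mathcal G$ and $\tau$ an irreducible representation of $K$. The pair $(K,\tau)$ is $\mathfrak s$-typical if every irreducible $\pi$ with $\operatorname{Hom}_K(\tau,\pi|_K)\neq0$ has inertial support $\mathfrak s$.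

For $\bar G$ and the class of a supercuspidal $\bar\pi$ this says that every irreducible representation containing $\tau$ is isomorphic to $\bar\pi$. At least one irreducible representation contains $\tau$, since $\text{c-Ind}\,\tau$ is finitely generated and so has an irreducible quotient. Hence $\bar\pi$ contains $\tau$.

**Definition (archetype).** An archetype for $\bar\pi$ is the $\bar G$-conjugacy class of a pair $(K,\tau)$ that is typical for $\bar\pi$ and in which $K$ is a maximal compact subgroup of $\bar G$. Conjugation by $g\in G$ sends pairs typical for $\bar\pi$ to pairs typical for ${}^g\bar\pi$, so $G$ permutes the archetypes of all inertial classes together. Two archetypes are $\mathbf{GL}_N(F)$-conjugate if some $g\in G$ carries one to the other.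

In Section 1 we found two archetypes, $(K_0,\tau_0)$ and $(K_1,\tau_1)$, and they are $\mathbf{GL}_2(F)$-conjugate.

The link between $\bar G$ and $G$ is the following fact.

**Fact (R).** (Gelbart–Knapp, *Indiana Univ. Math. J.* 31 (1982); Tadić, *Pacific J. Math.* 152 (1992).) The restriction to $\bar G$ of an irreducible representation of $G$ is a finite direct sum of irreducible representations, multiplicity-free, and its components are permuted transitively by $G$. Every irreducible representation of $\bar G$ occurs in such a restriction.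

If $\pi|_{\bar G}\supset\bar\pi$, then $\pi$ is supercuspidal if and only if $\bar\pi$ is: unipotent radicals of parabolic subgroups lie in $\bar G$, so the Jacquet modules of $\pi$ are the direct sums of those of the $G$-conjugates of $\bar\pi$. If $\pi$ and $\pi'$ both contain $\bar\pi$, they are twists of each other. Indeed $\operatorname{Hom}_{\bar G}(\pi,\pi')$ is nonzero and finite-dimensional by (R), and $G$ acts on it by $f\mapsto\pi'(g)f\pi(g)^{-1}$, through $\det$. The action is smooth, because $f$ is determined by its values on finitely many generators of the $\bar G$-module $\pi$. Commuting operators on a finite-dimensional space have a common eigenvector $f$, so $\pi'(g)f\pi(g)^{-1}=\chi(\det g)f$ for a character $\chi$ of $F^\times$. This $f$ is an isomorphism $\pi\otimes(\chi\circ\det)\simeq\pi'$.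

**Definition (ramification degree).** Let $\bar\pi$ be supercuspidal and $\pi$ a supercuspidal representation of $G$ with $\pi|_{\bar G}\supset\bar\pi$. The ramification degree $e_{\bar\pi}$ is the number such that there are exactly $N/e_{\bar\pi}$ unramified characters $\chi$ of $F^\times$ with $\pi\simeq\pi\otimes(\chi\circ\det)$.

As another choice of $\pi$ is a twist, $e_{\bar\pi}$ does not depend on it. Two examples with $N=2$:

For $\bar\pi$ as in Section 1, $\Pi$ normalizes $(H,\mu)$, so ${}^\Pi\bar\pi\simeq\bar\pi$. By multiplicity one, $\pi(\Pi)$ preserves the subspace $\bar\pi\subset\pi$. Let $\chi$ be unramified and let $B:\pi\to\pi\otimes(\chi\circ\det)$ be an isomorphism, that is, $B\pi(g)=\chi(\det g)\pi(g)B$. Then $B$ is $\bar G$-linear, so it acts on $\bar\pi$ by a nonzero scalar. Comparing $B\pi(\Pi)w$ with $\chi(\det\Pi)\pi(\Pi)Bw$ for $w\in\bar\pi$ gives $\chi(-\varpi)=1$, so $\chi=1$. Hence $e_{\bar\pi}=2$.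

Next let $\sigma$ be a cuspidal representation of $\mathbf{GL}_2(k_F)$, inflated to $\mathbf{GL}_2(\mathfrak o)$ and extended to a representation $\Lambda$ of $F^\times\mathbf{GL}_2(\mathfrak o)$. Then $\pi=\text{c-Ind}\,\Lambda$ is irreducible and supercuspidal. The unramified quadratic character $\chi$ is trivial on $\det(F^\times\mathbf{GL}_2(\mathfrak o))$, so $\pi\otimes(\chi\circ\det)\simeq\pi$. Comparing central characters, only unramified $\chi$ with $\chi(\varpi)^2=1$ can occur. So there are exactly two such characters and $e_{\bar\pi}=1$ for the components $\bar\pi$ of $\pi|_{\bar G}$.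

The problem, from Peter Latham, "Unicity of types for supercuspidal representations of p-adic SL(2)", arXiv:1412.2552 (2014), is to prove or disprove the following.

**Conjecture.** Let $\bar\pi$ be a supercuspidal representation of $\mathbf{SL}_N(F)$. Then there are precisely $e_{\bar\pi}$ archetypes for $\bar\pi$, which are $\mathbf{GL}_N(F)$-conjugate. That is, the set of archetypes for $\bar\pi$ has cardinality $e_{\bar\pi}$, and any two of them are conjugate by an element of $\mathbf{GL}_N(F)$.

The conjecture is false: both of its assertions already fail for $N=p$, and more generally for $N=p^a$, over every $F$ of odd residual characteristic $p$.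

**Theorem A.** Let $p$ be odd, $N=p^a$ with $a\ge1$. There is a supercuspidal representation $\bar\pi$ of $\bar G$ with $e_{\bar\pi}=N$ which has at least $N(q+1)>N$ archetypes, and these are not all $\mathbf{GL}_N(F)$-conjugate.

For $F=\mathbb Q_3$ and $N=3$ this says $e_{\bar\pi}=3$, at least $12$ archetypes, at least two $\mathbf{GL}_3$-orbits.

**Theorem B.** Let $p$ be odd, $N=p^a$ with $a\ge1$, and let $r$ be an integer with $2\le r\le\kappa+1$. There is a supercuspidal $\bar\pi$ of $\bar G$ with $e_{\bar\pi}=N$ such that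

1. distinct homothety classes of lattices $L$ with $\mathfrak p_E^i\supset L\supset\mathfrak p_E^{i+r}$ for some $i$ (where $E=F[\sqrt[N]{\varpi}]$) give distinct archetypes of $\bar\pi$; in particular there are at least $N(q+1)$ archetypes, and at least $q^{(N-1)j}$ if $r\ge Nj$, $j\ge1$;
2. the archetypes of $\bar\pi$ fall into at least $1+\#\{w:2\le w\le r,\ N\nmid w-1\}\ge2$ $\mathbf{GL}_N(F)$-orbits.

Hence if $\operatorname{char}F=p$, then for fixed $N=p^a$ both the number of archetypes and the number of their $\mathbf{GL}_N(F)$-orbits are unbounded, while $e_{\bar\pi}=N$.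

Theorem A is Theorem B with $r=2$, which is always allowed as $\kappa\ge1$. The third theorem holds for any $F$ as above, any $N\ge2$ and any supercuspidal $\bar\pi$. It rests on the following theorem of Paškūnas.

**Fact (P).** (Paškūnas, *Proc. London Math. Soc.* (3) 91 (2005), "Unicity of types for supercuspidal representations of $GL_N$".) Let $\pi$ be a supercuspidal representation of $G$ and $K=\mathbf{GL}_N(\mathfrak o)$. There is an irreducible representation $\rho$ of $K$, unique up to isomorphism, such that an irreducible representation $\pi'$ of $G$ contains $\rho$ if and only if $\pi'\simeq\pi\otimes(\nu\circ\det)$ with $\nu$ unramified. Moreover $\dim\operatorname{Hom}_K(\rho,\pi)=1$.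

We call $\rho$ the Paškūnas type of $\pi$ on $K$. Conjugating by $g$ and using ${}^g\pi\simeq\pi$, the type on ${}^gK$ is ${}^g\rho$.

**Theorem C.** Let $\bar\pi$ be supercuspidal and $\pi|_{\bar G}\supset\bar\pi$. Call an archetype of $\bar\pi$ standard if it is the class of $(K',\tau')$ where $\tau'$ is a component of the restriction to $K'$ of the Paškūnas type of $\pi$ on the maximal compact subgroup of $G$ containing $K'$. There are exactly $e_{\bar\pi}$ standard archetypes, and any two of them are $\mathbf{GL}_N(F)$-conjugate. So $\bar\pi$ always has at least $e_{\bar\pi}$ archetypes, and the conjecture holds for $\bar\pi$ if and only if all its archetypes are standard.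

## 3. The lattice chain of $F[\sqrt[N]{\varpi}]$

To imitate Section 1 for larger $N$ we need the analogues of $\Pi$, the chain $(L_i)$ and $H^1$. In this section $N\ge2$ is arbitrary.

Let $E=F[\varpi_E]$ with $\varpi_E^N=\varpi$. As $X^N-\varpi$ is an Eisenstein polynomial, $E/F$ is totally ramified of degree $N$ and $\mathfrak o_E=\mathfrak o[\varpi_E]$. Let $v_E$ be the normalized valuation of $E$. Let $G$ act on $V=E\cong F^N$ through the basis $1,\varpi_E,\dots,\varpi_E^{N-1}$, with rows and columns numbered $0,\dots,N-1$, so $X\varpi_E^j=\sum_iX_{ij}\varpi_E^i$. Put $L_i=\mathfrak p_E^i$ and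
$$P^l=\{X\in\operatorname{End}_F(E):XL_i\subset L_{i+l}\ \forall i\},\quad A=P^0,\quad P=P^1,\quad U(A)=U^0=A^\times,\quad U^l=1+P^l\ (l\ge1).$$
We view $E\subset\operatorname{End}_F(E)$ by multiplication; then $\det\epsilon=N_{E/F}(\epsilon)$ for $\epsilon\in E^\times$. As $\varpi_E^lL_i=L_{i+l}$, we have $P^l=\varpi_E^lA=A\varpi_E^l$. Moreover
$$P^l=\{X:\ N\,v(X_{ij})\ge l+j-i\ \text{ for all }i,j\}.\tag{1}$$
Indeed each $L_i$ is spanned over $\mathfrak o$ by elements $\varpi^b\varpi_E^j$, so $X\in P^l$ if and only if $X\varpi_E^j\in L_{j+l}$ for $0\le j<N$. The terms $X_{ij}\varpi_E^i$ have valuations $Nv(X_{ij})+i$, which are distinct mod $N$, so this says $Nv(X_{ij})+i\ge j+l$.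

By (1), $A$ consists of the matrices over $\mathfrak o$ that are lower triangular mod $\mathfrak p$, and $U(A)$ is the group $I$ of Fact 4. Let $\delta\in A$ act on the line $L_i/L_{i+1}$ by $\delta_i\in k_F$. The index matters only mod $N$, and $\delta\mapsto(\delta_i)$ identifies $A/P$ with $k_F^N$. As $\varpi_E^{-1}$ maps $L_i/L_{i+1}$ to $L_{i-1}/L_i$, we have $(\varpi_E\delta\varpi_E^{-1})_i=\delta_{i-1}$: conjugation by $\varpi_E$ permutes the $N$ factors cyclically. An element of $G$ that permutes the chain preserves inclusions and so shifts it. Hence the stabilizer of the chain is $\mathcal K=\langle\varpi_E\rangle U(A)$; it normalizes every $P^l$ and $U^l$.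

For $N=2$ we have $\varpi_E=\Pi$, and the group $H^1$ of Section 1 is $U^1\cap\bar G$.

**Determinants.** We need to know how deep determinants of elements of $U^l$ lie. Write $\det(1+X)=\sum_{i\ge0}\sigma_i(X)$, where $\sigma_i(X)$ is the sum of the principal $i\times i$ minors and $\sigma_1=\operatorname{tr}$. Then
$$X\in P^l\ \Longrightarrow\ \sigma_i(X)\in\mathfrak p^{\lceil il/N\rceil}.\tag{2}$$
For a minor on a set $S$ of $i$ indices is a sum of terms $\pm\prod_{j\in S}X_{s(j)j}$ with $s$ a permutation of $S$, and by (1) $N$ times the valuation of such a term is at least $\sum_{j\in S}(l+j-s(j))=il$. Next, for $l\ge1$ and every $g\in G$,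
$$\det(U^l\cap gU^lg^{-1})=\det U^l=1+\mathfrak p^{\lceil l/N\rceil}.\tag{3}$$
The inclusion $\det U^l\subset1+\mathfrak p^{\lceil l/N\rceil}$ follows from (2). For the rest write $g=uwu'$ with $u,u'\in U(A)$ and $w$ monomial. As $U(A)$ normalizes $U^l$, $U^l\cap gU^lg^{-1}=u(U^l\cap wU^lw^{-1})u^{-1}$. Let $b\in\mathfrak p^{\lceil l/N\rceil}$. By (1) every diagonal matrix with one diagonal entry $1+b$ and the others $1$ lies in $U^l$, and conjugation by $w^{-1}$ permutes these matrices. So $\operatorname{diag}(1+b,1,\dots,1)\in U^l\cap wU^lw^{-1}$, with determinant $1+b$.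

**Duality.** Characters of $U^l$ will be read through the trace form. For an $\mathfrak o$-lattice $\mathcal M\subset\operatorname{End}_F(E)$ put $\mathcal M^\perp=\{X:\psi(\operatorname{tr}(X\mathcal M))=1\}$. Since $\operatorname{tr}(X\mathcal M)$ is a fractional ideal or $0$, and $\psi$ is trivial on $\mathfrak p$ but not on $\mathfrak o$, the condition is $\operatorname{tr}(X\mathcal M)\subset\mathfrak p$. So $\mathcal M^\perp$ is $\mathfrak p$ times the dual lattice of $\mathcal M$, and $\mathcal M^{\perp\perp}=\mathcal M$. Therefore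
$$(P^l)^\perp=P^{1-l},\qquad(\mathcal M_1\cap\mathcal M_2)^\perp=\mathcal M_1^\perp+\mathcal M_2^\perp,\qquad(g\mathcal Mg^{-1})^\perp=g\mathcal M^\perp g^{-1}.\tag{4}$$
First claim: by (1), $Y_{ji}$ ranges over $\mathfrak p^{\lceil(l+i-j)/N\rceil}$ for $Y\in P^l$. So $X\in(P^l)^\perp$ means $v(X_{ij})\ge1-\lceil(l+i-j)/N\rceil$ for all $i,j$. For an integer $d$ we have $\lceil d/N\rceil=1+\lfloor(d-1)/N\rfloor$, so $1-\lceil d/N\rceil=\lceil(1-d)/N\rceil$. The bound is therefore $\lceil(1-l+j-i)/N\rceil$, as in (1) for $P^{1-l}$. Second claim: $(\mathcal M_1^\perp+\mathcal M_2^\perp)^\perp=\mathcal M_1\cap\mathcal M_2$; take $\perp$. The third is immediate.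

## 4. Norm-one units and the lattices they stabilize

In Section 1 each maximal compact subgroup containing the inducing group gave an archetype. So a sensible way to look for more than $e_{\bar\pi}$ archetypes is to make the inducing group small, so that it stabilizes many lattices, by going deeper into the filtration. Let $m\ge0$, $n=2m+1$ with $\gcd(n,N)=1$, and put
$$\beta=\varpi_E^{-n},\qquad\psi_\beta(1+X)=\psi(\operatorname{tr}\beta X)\ \text{ on }U^{m+1},\qquad H^1=U^{m+1}\cap\bar G,\quad\theta=\psi_\beta|_{H^1}.\tag{5}$$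
Here $\psi_\beta$ is a character of $U^{m+1}$, trivial on $U^{n+1}$: for $X,Y\in P^{m+1}$ we have $XY\in P^{2m+2}=P^{n+1}$, $\beta P^{n+1}=P$, and $\operatorname{tr}P\subset\mathfrak p$ by (1). For $N=2$, $m=0$ this is the $\theta$ of Section 1. Let
$$\tilde H=\{z\in U(A)\cap\bar G:\ \theta(zhz^{-1})=\theta(h)\ \forall h\in H^1\}.\tag{6}$$
The plan is to take an irreducible $\mu$ of $\tilde H$ containing $\theta$, to show that $\text{c-Ind}_{\tilde H}^{\bar G}\mu$ is supercuspidal, and to induce $\mu$ to every $K_x$ that contains $\tilde H$. As $m$ grows, $H^1$ shrinks and stabilizes more and more lattices.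

But $\tilde H$ does not shrink in the same way. If $\epsilon\in\mathfrak o_E^\times$ has norm $1$, then $\epsilon\in U(A)\cap\bar G$, and $\epsilon$ commutes with $\beta$, so $\psi(\operatorname{tr}\beta\epsilon X\epsilon^{-1})=\psi(\operatorname{tr}\beta X)$. Hence $\tilde H$ contains $E^1=\{\epsilon\in\mathfrak o_E^\times:N_{E/F}(\epsilon)=1\}$, whatever $m$ is.

**Obstruction when $p\nmid N$.** In this case the plan gives exactly $N$ maximal compact subgroups, for every $m$. To see this, put $\epsilon_1=1+\varpi_E$. Its norm lies in $1+\mathfrak p$ by (3). As $p\nmid N$, the $N$-th power map is bijective on $1+\mathfrak p$, so $N_{E/F}(\epsilon_1)=f^N=N_{E/F}(f)$ with $f\in1+\mathfrak p$. Then $\epsilon=\epsilon_1f^{-1}$ has norm $1$, and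
$$\epsilon-1=f^{-1}(\varpi_E+1-f),\qquad v_E(1-f)\ge N\ge2,$$
so $v_E(\epsilon-1)=1$ and $(\epsilon-1)L_i=L_{i+1}$ for all $i$. By Lemma 1 the only lattices stable under $\epsilon$ are the $L_i$. So $\tilde H$, which stabilizes the $L_i$, lies in exactly the $N$ groups $K_{[L_i]}$. Going deeper gains nothing.

The step that produced the bad unit was the extraction of an $N$-th root in $1+\mathfrak p$. It breaks down when $N$ is a power of $p$, and then the picture is reversed. If $\operatorname{char}F=p$, then $E/F$ is purely inseparable and $N_{E/F}(\epsilon)=\epsilon^N$, so norm $1$ means $(\epsilon-1)^N=0$, that is, $\epsilon=1$: the group $E^1$ is trivial. In characteristic $0$ take $F=\mathbb Q_3$, $\varpi=3$, $N=3$. For $b_0,b_1,b_2\in\mathbb Z_3$,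
$$N_{E/F}(b_0+b_1\varpi_E+b_2\varpi_E^2)=b_0^3+3b_1^3+9b_2^3-9b_0b_1b_2.$$
If this equals $1$, then $b_0\equiv1$ mod $3$, so $b_0^3\equiv1$ mod $9$, so $3b_1^3\equiv0$ mod $9$ and $3\mid b_1$. The three terms $b_0-1$, $b_1\varpi_E$, $b_2\varpi_E^2$ then have $v_E\ge3,4,2$. So every norm-one unit lies in $1+\mathfrak p_E^2$, which acts trivially on each $L_i/L_{i+2}$. There are $q+1=4$ lines in each such plane, and room appears.

Two things remain to be done. The group $\tilde H$ is larger than $E^1H^1$ may suggest: its elements turn out to be products of a unit and an element of some $U^s$, where only the product has determinant $1$. So we need a version of the computation for units of norm close to $1$. And an element of $G$ that intertwines $\theta$ on $H^1\subset\bar G$ sees $\beta$ only up to a scalar, since $\operatorname{tr}X$ is nearly $0$ when $\det(1+X)=1$; that scalar must be bounded.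

## 5. Norms of units when $N=p^a$

From here to the end of Section 9, $N=p^a$ with $a\ge1$. In particular $N$ is odd and $N\ge3$, and since the characteristic polynomial of $\varpi_E$ is $X^N-\varpi$, $\det\varpi_E=\varpi$. Write $U_E^j=1+\mathfrak p_E^j$.

**Lemma 3.** If $\epsilon\in\mathfrak o_E^\times$ and $N_{E/F}(\epsilon)\in1+\mathfrak p^j$ with $j$ an integer, $1\le j\le\kappa+1$, then $\epsilon\in U_E^j$.

*Proof.* **Step 1: the norm of $1+c\varpi_E^i$.** This step replaces the root extraction by an explicit formula. Let $c\in\mathfrak o$, $i\ge1$, $d=\gcd(i,N)$, $i=di'$, $N=dN'$. The element $\varpi_E^i$ is a root of $X^{N'}-\varpi^{i'}$, because $iN'=i'N$. The values $v_E$ on $F[\varpi_E^i]^\times$ include $i$ and $N$, so the ramification index of this field over $F$ is at least $N/d=N'$. Hence $X^{N'}-\varpi^{i'}$ is the minimal polynomial and $(X^{N'}-\varpi^{i'})^d$ the characteristic polynomial of $\varpi_E^i$ on $E$. For $c\ne0$,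
$$\det(1+c\varpi_E^i)=(-c)^N\det(-c^{-1}-\varpi_E^i)=\Bigl((-c)^{N'}\bigl((-c)^{-N'}-\varpi^{i'}\bigr)\Bigr)^d=(1+y)^d,\qquad y=c^{N'}\varpi^{i'},$$
since $N'$ is odd; for $c=0$ it is trivially true. As $d$ is a power of $p$, the intermediate binomial coefficients of $(1+y)^d$ are divisible by $p$; and $v(y)\ge1$. So the intermediate terms lie in $\mathfrak p^{\kappa+1}$, and since $y^d=c^N\varpi^i$,
$$N_{E/F}(1+c\varpi_E^i)\equiv1+c^N\varpi^i\pmod{\mathfrak p^{\kappa+1}}\qquad(\text{equality if }\kappa=\infty).\tag{7}$$

**Step 2: $\epsilon\in U_E^1$.** This starts the climb. Let $\epsilon\equiv\zeta$ mod $\mathfrak p_E$ with $\zeta\in\mathfrak o^\times$. The matrix of $\epsilon$ is lower triangular mod $\mathfrak p$ with diagonal entries congruent to $\zeta$, so $\zeta^N\equiv N_{E/F}(\epsilon)\equiv1$ mod $\mathfrak p$. In $k_F$ this reads $(\zeta-1)^N=0$, as $N$ is a power of $p$. So $\zeta\equiv1$.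

**Step 3: the climb.** This step rules out $\epsilon\in U_E^i\setminus U_E^{i+1}$ for $1\le i<j$. Suppose it happens. Since $E$ and $F$ have the same residue field, successive approximation gives
$$\epsilon=\Bigl(\prod_{l=i}^{b-1}(1+c_l\varpi_E^l)\Bigr)\epsilon',\qquad c_l\in\mathfrak o,\ c_i\in\mathfrak o^\times,\ \epsilon'\in U_E^b,$$
with $b=N(i+1)$. By (3), $N_{E/F}(\epsilon')\in1+\mathfrak p^{i+1}$. As $i+1\le j\le\kappa+1$, (7) shows that the factors with $l\ge i+1$ have norm in $1+\mathfrak p^{i+1}$. So $N_{E/F}(\epsilon)\equiv1+c_i^N\varpi^i$ mod $\mathfrak p^{i+1}$, and it is not in $1+\mathfrak p^{i+1}\supset1+\mathfrak p^j$. This is a contradiction. $\square$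

## 6. The choice of level, and elements that nearly commute with $\beta$

Fix $r$ with $2\le r\le\kappa+1$ and put
$$m=(r-1)N^2,\quad n=2m+1,\quad\beta=\varpi_E^{-n},\quad s=\Bigl\lceil\frac{m+1}N\Bigr\rceil=(r-1)N+1,\quad\Bigl\lceil\frac sN\Bigr\rceil=r.\tag{8}$$
As $p\mid m$, we have $p\nmid n$ and $\gcd(n,N)=1$. Let $\psi_\beta,H^1,\theta,\tilde H$ be as in (5) and (6). We have $r\le s\le m+1$. The value of $m$ is explained by two divisions by $N$: we shall show $\tilde H\subset\mathfrak o_E^\times U^s$ with $s=\lceil(m+1)/N\rceil$, and then the unit factor has norm in $1+\mathfrak p^{\lceil s/N\rceil}$. We want $\lceil s/N\rceil\ge r$, and $m=(r-1)N^2$ is the least $m$ that gives this. For $F=\mathbb Q_3$, $N=3$, $r=2$: $m=9$, $n=19$, $s=4$, $H^1=U^{10}\cap\mathbf{SL}_3(\mathbb Q_3)$.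

As $v_E(\beta)=-n$ is prime to $N$, the element $\beta$ generates $E$, its characteristic polynomial is $X^N-\varpi^{-n}$, and as $N$ is odd
$$\det\beta=\varpi^{-n},\qquad\det(\beta-c)=\varpi^{-n}-c^N\quad(c\in F).\tag{9}$$
There are no intermediate terms in the second formula; this is what will bound the scalar $c$.

**Lemma 4.** If $j\ge1$, $z\in U(A)$ and $z\beta z^{-1}\beta^{-1}\in U^j$, then $z\in\mathfrak o_E^\times U^j$.

*Proof.* We show: if $z=\epsilon y$ with $\epsilon\in\mathfrak o_E^\times$, $y\in U^i$ and $0\le i<j$, then $z\in\mathfrak o_E^\times U^{i+1}$. Starting from $i=0$, $\epsilon=1$ and iterating proves the lemma.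

Since $\epsilon$ commutes with $\beta$, $z\beta z^{-1}\beta^{-1}=\epsilon(y\beta y^{-1}\beta^{-1})\epsilon^{-1}$, and since $\epsilon$ normalizes $U^j$, $y\beta y^{-1}\beta^{-1}=1+X$ with $X\in P^j$. Multiplying on the right by $\beta y\beta^{-1}\in U(A)$ gives $y-\beta y\beta^{-1}=X\beta y\beta^{-1}\in P^j\subset P^{i+1}$. Put $\delta=y$ if $i=0$, and write $y=1+\delta\varpi_E^i$ with $\delta\in A$ if $i\ge1$. As $\beta$ commutes with $\varpi_E$, in both cases $\delta-\beta\delta\beta^{-1}\in P$. Conjugation by $\beta=\varpi_E^{-n}$ acts on $A/P=k_F^N$ as a full $N$-cycle, because $\gcd(n,N)=1$. So all components of $\delta$ in $k_F^N$ are equal, and $\delta\equiv d$ mod $P$ with $d\in\mathfrak o$. If $i=0$, then $d\in\mathfrak o^\times$ because $y$ is invertible in $A$, and $y\in d+P=dU^1$. If $i\ge1$, then $y\in1+d\varpi_E^i+P^{i+1}=(1+d\varpi_E^i)U^{i+1}$. Since $d$, respectively $1+d\varpi_E^i$, lies in $\mathfrak o_E^\times$, we get $z\in\mathfrak o_E^\times U^{i+1}$. $\square$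

## 7. The intertwining of $\theta$ in $\mathbf{GL}_N(F)$

**Proposition 5.**
(a) If $g\in G$ intertwines $\theta$, then $g\in\langle\varpi_E\rangle\,\mathfrak o_E^\times U^s\subset\mathcal K$.
(b) If $g\in G$ intertwines $\psi_\beta$ (on $U^{m+1}$), then $g\in E^\times U^{m+1}$.

*Proof.* Let $\mathcal L=P^{m+1}\cap gP^{m+1}g^{-1}$, so that $1+\mathcal L=U^{m+1}\cap gU^{m+1}g^{-1}$.

**Step 1: linearization.** The aim is to turn intertwining into an equation between matrices. In case (a), consider the character $h\mapsto\psi_\beta(h)\psi_\beta(g^{-1}hg)^{-1}$ of $1+\mathcal L$. It is trivial on $(1+\mathcal L)\cap\bar G=H^1\cap gH^1g^{-1}$, so it equals $\eta\circ\det$ for a character $\eta$ of $\det(1+\mathcal L)$, and by (3) this group is $1+\mathfrak p^s$. It is also trivial on $U^{n+1}\cap gU^{n+1}g^{-1}$, whose image under $\det$ is $1+\mathfrak p^t$ by (3), with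
$$t=\Bigl\lceil\frac{n+1}N\Bigr\rceil=\Bigl\lceil\frac{2(m+1)}N\Bigr\rceil\le2s.$$
So $\eta$ is trivial on $1+\mathfrak p^t$. As $t\le2s$, $1+b\mapsto b$ is an isomorphism $(1+\mathfrak p^s)/(1+\mathfrak p^t)\cong\mathfrak p^s/\mathfrak p^t$. Every character of $\mathfrak p^s/\mathfrak p^t$ is of the form $b\mapsto\psi(cb)$, so $\eta(1+b)=\psi(cb)$ for some $c\in F$. For $X\in\mathcal L\subset P^{m+1}$, (2) gives $\operatorname{tr}X\in\mathfrak p^s$ and $\sigma_i(X)\in\mathfrak p^{\lceil i(m+1)/N\rceil}\subset\mathfrak p^t$ for $i\ge2$. Hence $\det(1+X)\equiv1+\operatorname{tr}X$ mod $\mathfrak p^t$ and $\eta(\det(1+X))=\psi(c\operatorname{tr}X)$. On the other hand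
$$\psi_\beta(1+X)\,\psi_\beta(1+g^{-1}Xg)^{-1}=\psi\bigl(\operatorname{tr}((\beta-g\beta g^{-1})X)\bigr).$$
So $\psi(\operatorname{tr}((\beta-g\beta g^{-1}-c)X))=1$ for all $X\in\mathcal L$. By (4), $\beta-g\beta g^{-1}-c\in\mathcal L^\perp=P^{-m}+gP^{-m}g^{-1}$. Writing this element as $u'+gug^{-1}$ with $u,u'\in P^{-m}$ we obtain
$$g\gamma g^{-1}=\gamma',\qquad\gamma=\beta+u,\quad\gamma'=\beta-c-u',\qquad u,u'\in P^{-m}.\tag{10}$$
In case (b) the character $h\mapsto\psi_\beta(h)\psi_\beta(g^{-1}hg)^{-1}$ is trivial on $1+\mathcal L$, and the same argument gives (10) with $c=0$.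

**Step 2: a first bound on $c$.** The aim is $Nv(c)>-n$, so that $c$ does not dominate $\beta$. Since $\beta^{-1}P^{-m}=P^{n-m}=P^{m+1}$, $\gamma\in\beta U^{m+1}$ and $\gamma L_i=L_{i-n}$ for all $i$. Hence $\gamma^NL_i=L_{i-nN}=\varpi^{-n}L_i$, so $\gamma^N\in\varpi^{-n}U(A)$. The eigenvalues of an element of $U(A)$ are units. So all eigenvalues of $\gamma$, and of its conjugate $\gamma'$, have valuation $-n/N$. Suppose $Nv(c)\le-n$. Then $Nv(c)<-n$, since $N\nmid n$. As $\beta-u'\in P^{-n}$ (note $P^{-m}\subset P^{-n}$), we get $c^{-1}(\beta-u')\in P^{-Nv(c)-n}\subset P^1$. So $c^{-1}\gamma'=c^{-1}(\beta-u')-1\in-U^1$ has unit eigenvalues, and the eigenvalues of $\gamma'$ have valuation $v(c)<-n/N$: a contradiction. So $Nv(c)>-n$. Then $c\beta^{-1}\in P^{Nv(c)+n}\subset P$, and both $\beta-c$ and $\gamma'$ lie in $\beta U^1$.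

**Step 3: $g\in\mathcal K$.** The aim is to see that $g$ respects the chain; we make uniformizers out of $\gamma$ and $\gamma'$ and apply Lemma 1. Choose integers $b,b'$ with $-nb+Nb'=1$, and put $\Pi=\gamma^b\varpi^{b'}$, $\Pi'=\gamma'^b\varpi^{b'}$. As $\gamma$ and $\gamma'$ shift the chain by $-n$, $\Pi L_i=L_{i+1}=\Pi'L_i$ for all $i$; and $g\Pi g^{-1}=\Pi'$. For each $i$, $\Pi'gL_i=g\Pi L_i=gL_{i+1}\subset gL_i$, so $gL_i$ is a member of the chain by Lemma 1. Thus $g$ permutes the chain and $g\in\mathcal K$. Write $g=\varpi_E^lz$ with $z\in U(A)$.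

**Step 4: a second bound on $c$.** The aim is $Nv(c)+n\ge s$, which comes from $\det\gamma=\det\gamma'$. By (3) and (9), $\det\gamma=\det\beta\,\det(1+\beta^{-1}u)\in\varpi^{-n}(1+\mathfrak p^s)$. Also $\gamma'=(\beta-c)(1-(\beta-c)^{-1}u')$. Since $\beta-c\in\beta U^1$, $(\beta-c)^{-1}$ shifts the chain by $n$, so $(\beta-c)^{-1}u'\in P^{n-m}=P^{m+1}$ and $\det\gamma'\in(\varpi^{-n}-c^N)(1+\mathfrak p^s)$. Therefore $1-c^N\varpi^n\in1+\mathfrak p^s$, that is, $Nv(c)+n\ge s$.

**Step 5: conclusion.** The aim is to feed $z$ into Lemma 4. By (10), $z\gamma z^{-1}=\varpi_E^{-l}\gamma'\varpi_E^l\in\beta-c+P^{-m}$. As $zuz^{-1}\in P^{-m}$, also $z\beta z^{-1}\in\beta-c+P^{-m}$. Multiplying on the right by $\beta^{-1}$,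
$$z\beta z^{-1}\beta^{-1}\in1-c\beta^{-1}+P^{m+1}.$$
In case (a), $c\beta^{-1}\in P^{Nv(c)+n}\subset P^s$ and $s\le m+1$, so this lies in $U^s$ and Lemma 4 gives $z\in\mathfrak o_E^\times U^s$. In case (b), $c=0$ and it lies in $U^{m+1}$, so $z\in\mathfrak o_E^\times U^{m+1}$ and $g\in E^\times U^{m+1}$. $\square$

## 8. The supercuspidal representation $\bar\pi$ and its ramification degree

The group $\tilde H$ of (6) is a compact open subgroup of $\bar G$. It contains $H^1$, because $\theta$ is a character of $H^1$, and the center of $\bar G$.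

**Step 1: the elements of $\bar G$ that intertwine $\theta$ are exactly those of $\tilde H$.** This is what irreducibility needs. Let $g\in\bar G$ intertwine $\theta$. By Proposition 5(a), $g=\varpi_E^lz$ with $z\in U(A)$, and $0=v(\det g)=l$, so $g\in U(A)\cap\bar G$. Then $g$ normalizes $H^1$, so intertwining means that $g$ fixes $\theta$, and $g\in\tilde H$. The converse is clear.

**Step 2: $\tilde H\subset U^r$.** This is where Lemma 3 enters, and it will place $\tilde H$ in many maximal compact subgroups. Let $z\in\tilde H$. By Step 1 and Proposition 5(a), and as $v(\det z)=0$, $z=\epsilon w$ with $\epsilon\in\mathfrak o_E^\times$ and $w\in U^s$. By (3) and (8), $N_{E/F}(\epsilon)=\det(w)^{-1}\in1+\mathfrak p^{\lceil s/N\rceil}=1+\mathfrak p^r$. As $r\le\kappa+1$, Lemma 3 gives $\epsilon\in U_E^r\subset U^r$. Since $r\le s$, also $w\in U^r$. So $z\in U^r$.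

**Step 3: the representation.** Choose an irreducible representation $\mu$ of $\tilde H$ whose restriction to $H^1$ contains $\theta$, for instance a suitable constituent of $\operatorname{Ind}_{H^1}^{\tilde H}\theta$. As $\tilde H$ normalizes $H^1$ and fixes $\theta$, the restriction $\mu|_{H^1}$ is a multiple of $\theta$ by Clifford theory. So for every $g\in G$,
$$g\text{ intertwines }\mu\ \Longrightarrow\ g\text{ intertwines }\theta,\tag{11}$$
by restriction to $H^1\cap gH^1g^{-1}$. For $g\in\bar G$ this gives $g\in\tilde H$ by Step 1. By Fact 3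
$$\bar\pi:=\text{c-Ind}_{\tilde H}^{\bar G}\mu$$
is irreducible and supercuspidal.

**Step 4: $e_{\bar\pi}=N$.** We must show that a $\pi$ over $\bar\pi$ has no nontrivial unramified self-twist; for this we describe a suitable $\pi$ explicitly. Let $\pi$ be supercuspidal with $\pi|_{\bar G}\supset\bar\pi$.

First we arrange that $\pi$ contains $\psi_\beta$. The $\theta$-isotypic space of $\pi|_{H^1}$ is nonzero. It is stable under $U^{m+1}$, which normalizes $H^1$ and fixes $\theta=\psi_\beta|_{H^1}$. On it $U^{m+1}$ acts by $\psi_\beta$ times a smooth representation of $U^{m+1}/H^1$, which is isomorphic via $\det$ to the compact abelian group $1+\mathfrak p^s$. So $\pi|_{U^{m+1}}$ contains $\psi_\beta\cdot(\chi_0\circ\det)$ for some character $\chi_0$ of $1+\mathfrak p^s$. Extend $\chi_0$ to a character of $F^\times$ and replace $\pi$ by its twist by the inverse. This changes neither $\pi|_{\bar G}$ nor the set of $\chi$ with $\pi\otimes(\chi\circ\det)\simeq\pi$. So we may assume $\pi|_{U^{m+1}}\supset\psi_\beta$.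

Next we extend $\psi_\beta$. Let $\mathbf J=E^\times U^{m+1}$. It is an open subgroup ($E^\times\subset\mathcal K$ normalizes $U^{m+1}$), contains the center $F^\times$, is compact modulo it, and fixes $\psi_\beta$, because $E^\times$ commutes with $\beta$. So $\mathbf J$ acts on the $\psi_\beta$-isotypic space of $\pi$. That space is finite-dimensional by admissibility, being contained in the $U^{n+1}$-fixed vectors. It contains an irreducible representation $\Lambda$ of $\mathbf J$. On $\Lambda$ the group $U^{m+1}$ acts by scalars and $E^\times$ by commuting operators, so $\Lambda$ is a character, and $\Lambda|_{U^{m+1}}=\psi_\beta$. An element of $G$ that intertwines $\Lambda$ intertwines $\psi_\beta$, so it lies in $\mathbf J$ by Proposition 5(b). By Fact 3, $\text{c-Ind}_{\mathbf J}^G\Lambda$ is irreducible, and by Fact 1 it is isomorphic to $\pi$.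

Finally let $\chi$ be unramified with $\pi\otimes(\chi\circ\det)\simeq\pi$. By Fact 2 some $g\in G$ intertwines $\Lambda$ with $\Lambda\otimes(\chi\circ\det)$. Both restrict to $\psi_\beta$ on $U^{m+1}$, since $\det U^{m+1}\subset\mathfrak o^\times$. So $g$ intertwines $\psi_\beta$ and $g\in\mathbf J$. As $g$ normalizes $\mathbf J$ and $\Lambda$ is a character of $\mathbf J$, this says $\Lambda=\Lambda\otimes(\chi\circ\det)$ on $\mathbf J$. Evaluating at $\varpi_E\in\mathbf J$, $1=\chi(\det\varpi_E)=\chi(\varpi)$, so $\chi=1$. Hence $N/e_{\bar\pi}=1$.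

## 9. Lattices of bounded width: proof of Theorems A and B

**Step 1: from a vertex to an archetype.** Suppose $\tilde H\subset K_x$ for a homothety class $x$, and put $\tau_x=\operatorname{Ind}_{\tilde H}^{K_x}\mu$. Since $\text{c-Ind}_{K_x}^{\bar G}\tau_x=\bar\pi$ is irreducible, so is $\tau_x$. By Fact 1 an irreducible representation containing $\tau_x$ is a quotient of $\bar\pi$, hence isomorphic to $\bar\pi$. So $(K_x,\tau_x)$ is typical for $\bar\pi$, and by Lemma 2 $K_x$ is maximal compact.

**Step 2: different vertices give different archetypes.** Let $\tilde H\subset K_x\cap K_y$ and suppose $h\in\bar G$ carries $(K_x,\tau_x)$ to $(K_y,\tau_y)$. By Lemma 2, $hx=y$. Moreover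
$$\operatorname{Ind}_{h\tilde Hh^{-1}}^{K_y}{}^h\mu\simeq\operatorname{Ind}_{\tilde H}^{K_y}\mu.$$
By Fact 2 in the compact group $K_y$ there is $k\in K_y$ such that $kh$ intertwines $\mu$. By (11) and Step 1 of Section 8, $kh\in\tilde H\subset K_x$. Hence $x=khx=ky=y$.

**Step 3: what $\mathbf{GL}_N(F)$-conjugacy forces.** We show that if the archetypes of $(K_x,\tau_x)$ and $(K_y,\tau_y)$ are $\mathbf{GL}_N(F)$-conjugate, then $y\in\mathcal Kx$. After multiplication by an element of $\bar G$ there is $g\in G$ with $gx=y$ and ${}^g\tau_x\simeq\tau_y$, where ${}^g\tau_x=\operatorname{Ind}_{g\tilde Hg^{-1}}^{K_y}{}^g\mu$. As in Step 2 there is $k\in K_y$ such that $kg$ intertwines $\mu$, hence $\theta$ by (11). By Proposition 5(a), which covers all of $G$, $kg\in\mathcal K$. And $kgx=ky=y$.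

**Definition (width).** For a lattice $M$ in $V=E$ let $L_i$ be the smallest member of the chain containing $M$ and $L_j$ the largest member contained in $M$. The width of $M$ is $j-i$.

Since $\varpi L_i=L_{i+N}$, the width depends only on $[M]$. It is invariant under $\mathcal K$, which shifts the chain, and it is $0$ exactly for the members of the chain. A lattice has width at most $r$ exactly when $\mathfrak p_E^i\supset M\supset\mathfrak p_E^{i+r}$ for some $i$. For $N=3$ the lattices $\mathfrak o+\mathfrak p_E^2$ and $\mathfrak o+\mathfrak p_E^3$ have widths $2$ and $3$ (Step 6 gives the argument), while $\mathfrak o+\mathfrak p_E^4=\mathfrak o+\mathfrak p_E^3$, because $\varpi_E^3=\varpi\in\mathfrak o$.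

**Step 4: vertices of width at most $r$ are available.** Let $M$ have width at most $r$, $L_i\supset M\supset L_j$ with $j\le i+r$. For $z\in U^r$, $(z-1)M\subset(z-1)L_i\subset L_{i+r}\subset L_j\subset M$, so $zM\subset M$. The same holds for $z^{-1}$, so $zM=M$. By Step 2 of Section 8, $\tilde H\subset U^r\cap\bar G\subset K_{[M]}$. Together with Steps 1 and 2 this proves the first statement of Theorem B(1).

**Step 5: the number of archetypes.** It remains to count classes of width at most $r$. As $r\ge2$, we may use widths $0$ and $2$. The chain gives $N$ classes. For each $i$ mod $N$ the quotient $L_i/L_{i+2}$ is a two-dimensional $k_F$-space, since $N\ge3$ gives $\varpi L_i=L_{i+N}\subset L_{i+2}$. It has $q+1$ lines, one of which is $L_{i+1}/L_{i+2}$. Each of the other $q$ lines is $M/L_{i+2}$ for a lattice $M$ that neither lies in $L_{i+1}$ nor contains it. So $M$ has width $2$ and its smallest containing chain member is $L_i$. For $0\le i<N$ these $qN$ lattices are pairwise non-homothetic: multiplication by $\varpi^l$ moves the smallest containing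 member from $L_i$ to $L_{i+Nl}$, so homothetic ones are equal. In total there are $N+qN=N(q+1)$ classes.

Now let $r\ge Nj$ with $j\ge1$. The lattices $\mathfrak ow+\varpi^jL_0$ with $w\in L_0\setminus\varpi L_0$ lie between $L_0$ and $\varpi^jL_0=L_{Nj}$, so their width is at most $Nj\le r$. Such a lattice is determined by the $\mathfrak o/\mathfrak p^j$-submodule generated by the image of $w$ in $L_0/\varpi^jL_0$, which is free of rank one. So their number is
$$\frac{q^{Nj}-q^{N(j-1)}}{q^j-q^{j-1}}=\frac{q^N-1}{q-1}\,q^{(N-1)(j-1)}\ge q^{(N-1)j}.$$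
They are pairwise non-homothetic, since each lies in $L_0$ but not in $\varpi L_0$. This completes B(1).

**Step 6: the number of $\mathbf{GL}_N(F)$-orbits.** By Step 3 and the $\mathcal K$-invariance of the width, archetypes attached to classes of different width are not $\mathbf{GL}_N(F)$-conjugate. So we only have to list widths that occur. Width $0$ occurs. Let $2\le w\le r$ with $N\nmid w-1$, and let $M=\mathfrak o+\mathfrak p_E^w$. It lies in $L_0$ but not in $L_1$, and it contains $L_w$. It does not contain $L_{w-1}$: if $\varpi_E^{w-1}\in b+\mathfrak p_E^w$ with $b\in\mathfrak o$, then $v_E(b)=w-1$, although $v_E(F^\times)=N\mathbb Z$. So $M$ has width exactly $w$. The value $w=2$ always qualifies. This proves B(2).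

With $e_{\bar\pi}=N$ from Section 8, items (1) and (2) of Theorem B are proved. If $\operatorname{char}F=p$, then $\kappa=\infty$ and $r$ may be taken arbitrarily large, so both lower bounds tend to infinity while $e_{\bar\pi}=N$. For $r=2$, $n=2N^2+1$, we get Theorem A. The conjecture is therefore false. $\blacksquare$

These are lower bounds: the argument does not determine the full set of archetypes of $\bar\pi$, nor does it decide for which pairs $(F,N)$ with $N$ not a power of $p$ there are counterexamples.

## 10. The standard archetypes: proof of Theorem C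

Now $N\ge2$ is arbitrary, $\bar\pi$ is any supercuspidal representation of $\bar G$, $\pi|_{\bar G}\supset\bar\pi$, $K=\mathbf{GL}_N(\mathfrak o)$, $\bar K=\mathbf{SL}_N(\mathfrak o)$, and $K/\bar K\cong\mathfrak o^\times$ via $\det$. Let $\rho$ be the Paškūnas type of $\pi$ on $K$, as in (P). By Lemma 2 the maximal compact subgroups of $\bar G$ are the ${}^g\bar K$, $g\in G$; the maximal compact subgroup of $G$ containing ${}^g\bar K$ is ${}^gK$, and the type on it is ${}^g\rho$. Another choice of $\pi$ is a twist $\pi\otimes(\chi\circ\det)$, whose type is $\rho\otimes(\chi\circ\det)$; its restriction to $\bar K$ is that of $\rho$. So "standard" does not depend on the choice of $\pi$. For a character $\chi_0$ of $\mathfrak o^\times$ write $\rho\chi_0=\rho\otimes(\chi_0\circ\det)$.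

Let $X=\{\chi:\pi\otimes(\chi\circ\det)\simeq\pi\}$ and for $\chi\in X$ fix an isomorphism $B_\chi:\pi\to\pi\otimes(\chi\circ\det)$, that is, $B_\chi\pi(g)=\chi(\det g)\pi(g)B_\chi$. Let $S$ be the stabilizer in $G$ of the isomorphism class of $\bar\pi$. By multiplicity one, $S$ is the stabilizer of the subspace $\bar\pi\subset\pi$. It is open: if $0\ne w\in\bar\pi$ is fixed by an open subgroup $U$, then for $u\in U$ the irreducible subspaces $\pi(u)\bar\pi$ and $\bar\pi$ share $w$, so they are equal. It contains $\bar G$, so it is normal and $S=\det^{-1}(\det S)$. It has finite index by (R), contains $F^\times$, and by transitivity it is the stabilizer of every component of $\pi|_{\bar G}$.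

**Step 0: $X$ is the dual of $F^\times/\det S$.** This translates self-twists into stabilizers. Let $\chi$ be trivial on $\det S$. Define $B$ on $\pi$ as multiplication by $\chi(\det g)$ on the component $\pi(g)\bar\pi$; this is well defined, since $g$ is determined modulo $S$. For $w\in\pi(g)\bar\pi$ we have $\pi(h)w\in\pi(hg)\bar\pi$, so $B\pi(h)w=\chi(\det h)\pi(h)Bw$, and $\chi\in X$. Conversely let $\chi\in X$. Then $B_\chi$ is $\bar G$-linear, so by multiplicity one it acts on $\bar\pi$ by a nonzero scalar $\lambda$. For $h\in S$ and $0\ne w\in\bar\pi$, $\lambda\pi(h)w=B_\chi\pi(h)w=\chi(\det h)\lambda\pi(h)w$, so $\chi(\det h)=1$.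

We note three consequences. The unramified elements of $X$ are the characters of $F^\times/(\mathfrak o^\times\det S)\cong\mathbb Z/v(\det S)$, so
$$v(\det S)=(N/e_{\bar\pi})\,\mathbb Z;\tag{12}$$
as $F^\times\subset S$, the number $N/e_{\bar\pi}$ divides $N$. The group $X_0:=X|_{\mathfrak o^\times}$ is the dual of $\mathfrak o^\times/(\mathfrak o^\times\cap\det S)$. And all $B_\chi$ commute with each other, because $\operatorname{End}_{\bar G}(\pi)$ is commutative by multiplicity-freeness.

**Step 1: twists of $\rho$ inside $\pi$.** We show that for a character $\chi_0$ of $\mathfrak o^\times$ the following are equivalent: (i) $\chi_0\in X_0$; (ii) $\rho\chi_0\simeq\rho$; (iii) $\operatorname{Hom}_K(\rho\chi_0,\pi)\ne0$.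

(i)$\Rightarrow$(ii): let $\chi\in X$ extend $\chi_0$. An irreducible $\pi'$ contains $\rho\chi_0$ if and only if $\pi'\otimes(\chi^{-1}\circ\det)$ contains $\rho$, that is, if and only if $\pi'\simeq\pi\otimes(\chi\nu\circ\det)\simeq\pi\otimes(\nu\circ\det)$ with $\nu$ unramified. So $\rho\chi_0$ has the property that characterizes $\rho$, and uniqueness in (P) applies. (ii)$\Rightarrow$(iii) holds since $\rho\subset\pi$. (iii)$\Rightarrow$(i): extend $\chi_0$ to a character $\chi$ of $F^\times$. Then $\pi\otimes(\chi^{-1}\circ\det)$ contains $\rho$, so it is isomorphic to $\pi\otimes(\nu\circ\det)$ with $\nu$ unramified. Hence $\chi\nu\in X$, and it restricts to $\chi_0$.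

**Step 2: $\rho|_{\bar K}$ is multiplicity-free with $|X_0|$ components, and each occurs once in $\pi|_{\bar K}$.** Let $W\subset\pi$ be the unique $K$-subspace isomorphic to $\rho$. The space $\operatorname{Hom}_{\bar K}(\rho,\pi)$ is finite-dimensional, as $\pi|_{\bar G}$ is a finite sum of admissible representations. The group $K$ acts on it smoothly by $f\mapsto\pi(k)f\rho(k)^{-1}$, through $K/\bar K\cong\mathfrak o^\times$, so it is the direct sum of its eigenspaces; the $\chi_0$-eigenspace is $\operatorname{Hom}_K(\rho\chi_0,\pi)$. By Step 1 and (P) this is one-dimensional with image $W$ if $\chi_0\in X_0$, and zero otherwise. So every $\bar K$-map $\rho\to\pi$ has image in $W$, and $\dim\operatorname{End}_{\bar K}(W)=|X_0|$.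

Let $\chi\in X$. From $\pi(k)B_\chi=\chi(\det k)^{-1}B_\chi\pi(k)$ we see that $B_\chi W$ is a $K$-subspace isomorphic to the twist of $\rho$ by $\chi^{-1}|_{\mathfrak o^\times}\in X_0$, hence to $\rho$. So $B_\chi W=W$. The same identity shows that $B_\chi|_W$ is a nonzero eigenvector for the conjugation action of $K/\bar K$ on $\operatorname{End}_{\bar K}(W)$, with eigencharacter $\chi^{-1}|_{\mathfrak o^\times}$. The eigenspaces are one-dimensional and indexed by $X_0$, and every element of $X_0$ is $\chi^{-1}|_{\mathfrak o^\times}$ for some $\chi\in X$. So the $B_\chi|_W$ span $\operatorname{End}_{\bar K}(W)$. They commute, so this algebra is commutative, and $\rho|_{\bar K}=\bigoplus_{\tau\in T}\tau$ is multiplicity-free with $|T|=|X_0|$. As $W$ is irreducible under $K$, $K$ permutes $T$ transitively. A $\bar K$-map $\tau\to\pi$, extended by $0$ to the other components of $\rho$, has image in $W$. So $\tau$ occurs exactly once in $\pi|_{\bar K}$, and therefore in exactly one component $\bar\pi_\tau$ of $\pi|_{\bar G}$.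

**Step 3: $(\bar K,\tau)$ is typical for $\bar\pi_\tau$.** Let $\bar\pi'$ be an irreducible representation of $\bar G$ containing $\tau$, and by (R) let $\bar\pi'\subset\pi'|_{\bar G}$ with $\pi'$ irreducible. Composing $\rho\to\tau\to\pi'$, we see that $\operatorname{Hom}_{\bar K}(\rho,\pi')\ne0$. As in Step 2 this is a smooth module for $K/\bar K$, so it contains an eigenvector, and $\rho\chi_0\subset\pi'|_K$ for some $\chi_0$. Extend $\chi_0$ to a character $\chi$ of $F^\times$. Then $\pi'\otimes(\chi^{-1}\circ\det)$ contains $\rho$, so $\pi'$ is a twist of $\pi$ by a character, and $\pi'|_{\bar G}\simeq\pi|_{\bar G}$. So $\bar\pi'$ is isomorphic to a component of $\pi|_{\bar G}$ that contains $\tau$, that is, to $\bar\pi_\tau$.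

**Step 4: $\tau\mapsto\bar\pi_\tau$ is injective on $T$.** Let $Y=\{\bar\pi_\tau:\tau\in T\}$. For $k\in K$ the operator $\pi(k)$ carries the copy of $\tau$ in $\bar\pi_\tau$ to a copy of ${}^k\tau$ in ${}^k\bar\pi_\tau$, so $\bar\pi_{{}^k\tau}\simeq{}^k\bar\pi_\tau$. As $T$ is one $K$-orbit, so is $Y$, and the stabilizer of a point of $Y$ in $K$ is $K\cap S$. As $S=\det^{-1}(\det S)$, $\det(K\cap S)=\mathfrak o^\times\cap\det S$ and
$$|Y|=[K:K\cap S]=[\mathfrak o^\times:\mathfrak o^\times\cap\det S]=|X_0|=|T|.$$
So the surjection $T\to Y$ is a bijection.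

**Step 5: there are exactly $e_{\bar\pi}$ standard archetypes.** We sort them by the $\bar G$-class of the maximal compact subgroup. By Step 3, $({}^g\bar K,{}^g\tau)$ is typical for ${}^g\bar\pi_\tau$. So the standard archetypes of $\bar\pi$ are the classes of the pairs $({}^g\bar K,{}^g\tau)$ with $g\in G$, $\tau\in T$ and ${}^g\bar\pi_\tau\simeq\bar\pi$.

By Lemma 2, $N_G(\bar K)=F^\times K$. Hence ${}^g\bar K$ and ${}^h\bar K$ are $\bar G$-conjugate if and only if $h^{-1}yg\in F^\times K$ for some $y\in\bar G$, that is, if and only if $\det(h^{-1}g)\in(F^\times)^N\mathfrak o^\times$, or $v(\det g)\equiv v(\det h)$ mod $N$. If this holds, write $yh=gbk$ with $y\in\bar G$, $b\in F^\times$, $k\in K$. Then conjugation by $y$ carries $({}^h\bar K,{}^h\tau)$ to $({}^g\bar K,{}^g({}^k\tau))$, with ${}^k\tau\in T$. So every standard archetype is represented on ${}^g\bar K$ with $g$ taken from a fixed set of representatives for $v(\det g)$ mod $N$. By Lemma 2, ${}^g\bar K$ is its own normalizer in $\bar G$, so non-isomorphic representations of it give different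 classes. For given $g$, the condition ${}^g\bar\pi_\tau\simeq\bar\pi$ means $\bar\pi_\tau\simeq{}^{g^{-1}}\bar\pi$. By Step 4 there is exactly one such $\tau$ if ${}^{g^{-1}}\bar\pi\in Y$, and none otherwise.

By transitivity in (R) choose $g_0$ with ${}^{g_0^{-1}}\bar\pi\in Y$. As $Y$ is the $K$-orbit of this representation, ${}^{g^{-1}}\bar\pi\in Y$ if and only if $g^{-1}\in Kg_0^{-1}S$. As $S\supset\bar G$, this is the condition $\det g\in\det g_0\cdot\mathfrak o^\times\cdot\det S$, and by (12) it says $v(\det g)\in v(\det g_0)+(N/e_{\bar\pi})\mathbb Z$. These are exactly $e_{\bar\pi}$ residue classes mod $N$, each with exactly one standard archetype.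

**Step 6: any two standard archetypes are $\mathbf{GL}_N(F)$-conjugate.** Given $({}^g\bar K,{}^g\tau)$ and $({}^h\bar K,{}^h\tau')$, choose $k\in K$ with ${}^k\tau\simeq\tau'$. Then $hkg^{-1}$ carries ${}^g\bar K$ to ${}^{hk}\bar K={}^h\bar K$ and ${}^g\tau$ to ${}^{hk}\tau\simeq{}^h\tau'$.

Steps 5 and 6 give at least $e_{\bar\pi}$ archetypes for every $\bar\pi$. If all archetypes of $\bar\pi$ are standard, both assertions of the conjecture hold for $\bar\pi$. If one is not standard, there are more than $e_{\bar\pi}$ and the conjecture fails for $\bar\pi$. $\blacksquare$
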